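# Continuous real functions that keep a subset of a metrizable space large

## 1. Sets with fewer than $\mathfrak c$ points

Write $\mathfrak c=|\mathbb R|$. Let $X$ be a metrizable space and $A\subseteq X$ a set with $|A|\le\mathfrak c$. A continuous $f:X\to\mathbb R$ takes at most $|A|$ values on $A$. Can it happen that *every* continuous $f$ takes strictly fewer? In symbols, are there a metrizable $X$ and $A\subseteq X$ such that
$$|f[A]|<|A|\le\mathfrak c\qquad\text{for every continuous } f:X\to\mathbb R\,?$$
Anton Lipin, "Relatively functionally countable subsets of products", arXiv:2403.09785 (2024), poses this as an open question under the assumption $\neg CH$, that is, $\mathfrak c>\omega_1$. There are three possible outcomes: (a) ZFC $+\neg CH$ proves that such $X$ and $A$ exist; (b) ZFC $+\neg CH$ proves that they do not exist; (c) both existence and non-existence are consistent with ZFC $+\neg CH$. We shall prove (b), and the proof will use neither CH nor its negation.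

Here are some cases by hand. If $X=\mathbb R$, take $f$ to be the identity. If $X$ is discrete with $|X|\le\mathfrak c$, any injection $X\to\mathbb R$ is continuous. If $A\subseteq[0,1]^2$ is infinite, let $\pi_1,\pi_2$ be the coordinate projections. Then $|A|\le|\pi_1[A]|\cdot|\pi_2[A]|$, and a product of two cardinals smaller than the infinite cardinal $|A|$ is smaller than $|A|$, so one of the projections has image of size exactly $|A|$.

The case $|A|<\mathfrak c$ is easy in every metrizable space, and we can even get injectivity.

**Proposition 1.** If $X$ is metrizable, $A\subseteq X$ and $|A|<\mathfrak c$, then there is a bounded continuous $f:X\to\mathbb R$ that is injective on $A$.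

The proof has two ingredients, and both will be used again. Put $Q=[0,1]^\omega$, the Hilbert cube, with points $x=(x_0,x_1,\dots)$.

The first ingredient moves the problem into $Q$. Recall that a family of subsets of a space is *discrete* if every point has a neighborhood meeting at most one member. In $\mathbb R$ the family of intervals $(k,k+\frac12)$, $k\in\mathbb Z$, is discrete; the family of intervals $(k,k+1)$ is not, because every neighborhood of $k$ meets both $(k-1,k)$ and $(k,k+1)$. Bing's metrization theorem tells us that a metrizable space has a base of the form $\bigcup_{n<\omega}\mathcal B_n$ with each $\mathcal B_n$ discrete.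

**Lemma 1.** Let $Y$ be metrizable with a dense subset of size at most $\mathfrak c$. Then there is a continuous injection $h:Y\to Q$.

**Proof.** Let $d\le1$ be a compatible metric, and let $\bigcup_n\mathcal B_n$ be a base of nonempty sets with each $\mathcal B_n$ discrete. Members of $\mathcal B_n$ are pairwise disjoint and each meets the dense set, so $|\mathcal B_n|\le\mathfrak c$. Hence there is an injection $\theta_n:\mathcal B_n\to[0,2\pi)$: each member of $\mathcal B_n$ receives its own direction in the plane. Define $\psi_n:Y\to\mathbb C$ by
$$\psi_n(y)=d(y,Y\setminus U)\,e^{i\theta_n(U)}\ \text{ if } y\in U\in\mathcal B_n,\qquad \psi_n(y)=0\ \text{ if } y\notin\bigcup\mathcal B_n,$$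
with the convention $d(y,\emptyset)=1$.

*Continuity.* A point has a neighborhood $N$ meeting at most one member of $\mathcal B_n$. If $N$ meets none, $\psi_n=0$ on $N$. If $N$ meets only $U$, then $\psi_n(y)=d(y,Y\setminus U)e^{i\theta_n(U)}$ for all $y\in N$, since both sides vanish on $N\setminus U$. This is continuous.

*Injectivity of the sequence.* Let $y\ne y'$. Choose $n$ and $U\in\mathcal B_n$ with $y\in U$ and $y'\notin U$. Since $Y\setminus U$ is closed, $\psi_n(y)$ is nonzero, with direction $\theta_n(U)$. And $\psi_n(y')$ is either $0$ or has the direction of another member of $\mathcal B_n$. So $\psi_n(y)\ne\psi_n(y')$.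

Thus $y\mapsto(\psi_n(y))_n$ is a continuous injection into (closed unit disc)$^\omega$. The disc embeds in $[0,1]^2$, so this product embeds in $([0,1]^2)^\omega$, which is homeomorphic to $Q$. $\square$

The second ingredient is a family of functions on $Q$. Let $T=[\frac14,\frac12]$, and for $t\in T$ put
$$g_t(x)=\sum_{n\ge0}x_nt^n .$$
Since $|x_nt^n|\le2^{-n}$, the series converges uniformly and $g_t:Q\to\mathbb R$ is continuous.

**Lemma 2.** If $x\ne y$ in $Q$, then $\{t\in T:g_t(x)=g_t(y)\}$ is finite.

**Proof.** The function $t\mapsto g_t(x)-g_t(y)=\sum_n(x_n-y_n)t^n$ is a power series with coefficients in $[-1,1]$, so it is analytic for $|t|<1$. If it had infinitely many zeros in the compact set $T$, the zeros would accumulate at a point of $T$. The series would then vanish identically, all coefficients would be $0$, and $x=y$. $\square$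

For example, $x=(\frac13,0,0,\dots)$ and $y=(0,1,0,\dots)$ give $g_t(x)-g_t(y)=\frac13-t$, and the only exceptional parameter is $t=\frac13$.

**Proof of Proposition 1.** If $A=\emptyset$, take $f=0$. Otherwise let $Y$ be the closure of $A$ in $X$. Since $A$ is dense in $Y$, Lemma 1 gives a continuous injection $h:Y\to Q$. Each pair of distinct points of $h[A]$ excludes finitely many $t$ by Lemma 2, so the number of $t\in T$ for which $g_t$ is not injective on $h[A]$ is at most $|A|^2\cdot\omega<\mathfrak c$. As $|T|=\mathfrak c$, some $t$ is not excluded. The function $g_t\circ h$ is continuous and bounded on $Y$ and injective on $A$. Since $Y$ is closed in the normal space $X$, Tietze's theorem extends it to a bounded continuous $f:X\to\mathbb R$. $\square$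

## 2. What changes when $|A|=\mathfrak c$

We now ask for the same at size $\mathfrak c$, with "injective" weakened to "no loss of cardinality". The weakening is necessary: no continuous $f:[0,1]^2\to\mathbb R$ is injective. An injective $f$ would map the square onto a nondegenerate interval. Removing the preimage of an interior point of the interval leaves a connected set with disconnected image, which is impossible.

**Theorem 1 (ZFC).** If $X$ is metrizable, $A\subseteq X$ and $|A|\le\mathfrak c$, then there is a continuous $f:X\to\mathbb R$ with $|f[A]|=|A|$.

This settles the question as alternative (b). The proof gives more. Recall that $\mathrm{cf}(\mathfrak c)$ is the least cardinality of a family of sets of size less than $\mathfrak c$ whose union has size $\mathfrak c$. So a union of fewer than $\mathrm{cf}(\mathfrak c)$ sets, each of size less than $\mathfrak c$, has size less than $\mathfrak c$. König's theorem gives $\mathrm{cf}(\mathfrak c)>\omega$; thus this applies to countable unions.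

**Theorem 2 (ZFC).** Let $X$ be metrizable and let $(A_i)_{i\in I}$ be subsets of $X$ with $|I|<\mathrm{cf}(\mathfrak c)$ (in particular, any countable family). Then there is one bounded continuous $f:X\to\mathbb R$ such that $|f[A_i]|=\min(|A_i|,\mathfrak c)$ for all $i\in I$, and $f|A_i$ is injective for every $i$ with $|A_i|<\mathfrak c$.

Theorem 1 is the case $|I|=1$.

Which part of Section 1 survives? Lemma 1 and Tietze's theorem do, so we may think of $A\subseteq Q$ with $|A|=\mathfrak c$. The count does not survive: there are $\mathfrak c$ pairs of points, and together they may exclude all of $T$.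

A natural replacement is to generalize the computation in $[0,1]^2$. In finite dimension this works very well. For $u\in\mathbb R$ and $v\in\mathbb R^5$ put $\lambda_u(v)=\sum_{j<5}u^jv_j$. (The number $5$ is the one that we shall need.)

**Lemma 3.** (i) For $v\ne w$ in $\mathbb R^5$, at most four $u\in\mathbb R$ satisfy $\lambda_u(v)=\lambda_u(w)$. (ii) For infinite $W\subseteq\mathbb R^5$, at most four $u\in\mathbb R$ satisfy $|\lambda_u[W]|<|W|$.

**Proof.** (i) $\lambda_u(v)-\lambda_u(w)=\lambda_u(v-w)$ is a nonzero polynomial in $u$ of degree at most $4$.

(ii) Let $u_0,\dots,u_4$ be distinct. By (i), no two distinct points of $\mathbb R^5$ agree under all five maps $\lambda_{u_0},\dots,\lambda_{u_4}$, so $(\lambda_{u_0},\dots,\lambda_{u_4})$ is injective and $|W|\le\prod_{i<5}|\lambda_{u_i}[W]|$. If all five factors were smaller than the infinite cardinal $|W|$, so would be their product. Hence five bad values of $u$ cannot exist. $\square$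

In $Q$ the analogous argument would go as follows. Suppose infinitely many parameters $t_0,t_1,\dots\in T$ are bad for $A$, in the sense that $|g_{t_n}[A]|<\mathfrak c$. By Lemma 2 the map $x\mapsto(g_{t_n}(x))_n$ is injective on $Q$, so $|A|\le\prod_n|g_{t_n}[A]|$. And here it stops: an infinite product of small cardinals need not be small; already $\prod_n2=\mathfrak c$. The obstruction is real, as the following example shows.

**Example.** Let $t_0,t_1,\dots$ be any distinct points of $T$. There is $A\subseteq Q$ with $|A|=\mathfrak c$ such that $g_{t_m}[A]$ is *finite* for every $m$. To see this, let $P_n(t)=\prod_{i<n}(t-t_i)$, a polynomial of degree $n$. Put $N_0=0$ and $N_{n+1}=N_n+n+1$, and choose $\delta_n>0$ so small that all coefficients of $\delta_nP_n$ have absolute value at most $\frac12$. Let $v_n$ be the sequence of coefficients of $\delta_nt^{N_n}P_n(t)$. It is nonzero and supported on the coordinates $N_n,\dots,N_n+n$, and these blocks are disjoint for different $n$. For $\varepsilon\in\{0,1\}^\omega$ let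
$$a_\varepsilon=(\tfrac12,\tfrac12,\dots)+\sum_n\varepsilon_nv_n\in Q .$$
Because the blocks are disjoint, $\varepsilon\mapsto a_\varepsilon$ is injective, so $A=\{a_\varepsilon\}$ has size $\mathfrak c$. Moreover
$$g_t(a_\varepsilon)=\frac1{2(1-t)}+\sum_n\varepsilon_n\delta_nt^{N_n}P_n(t),$$
and $P_n(t_m)=0$ for $n>m$. So $g_{t_m}(a_\varepsilon)$ depends only on $\varepsilon_0,\dots,\varepsilon_m$ and takes at most $2^{m+1}$ values.

So no contradiction can be derived from infinitely many bad parameters by cardinal arithmetic alone. We need a reason why infinitely many bad parameters make *other* parameters good.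

## 3. What nested fibers would give

Let us ask which geometric property of the fibers would supply that reason. Let $t_0,t_1,\dots$ be distinct bad parameters, and for $a\in A$ let $F_n(a)$ be the fiber of $g_{t_n}$ through $a$. For each $n$ there are fewer than $\mathfrak c$ such fibers, so, since $\mathrm{cf}(\mathfrak c)>\omega$, fewer than $\mathfrak c$ in all. Now take another parameter $t$ and let $G(a)$ be the fiber of $g_t$ through $a$. Pretend that $G(a)$ and $F_n(a)$ are always nested: one contains the other. Two cases arise.

* If $G(a)\subseteq F_n(a)$ for all $n$, then each $y\in G(a)$ satisfies $g_{t_n}(y)=g_{t_n}(a)$ for infinitely many parameters, so $y=a$ by Lemma 2. Thus $G(a)=\{a\}$, which is what we want.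
* Otherwise $F_n(a)\subseteq G(a)$ for some $n$. If $F_n(a)$ has two distinct points, then $g_t$ agrees at them, so by Lemma 2 $t$ lies in a finite set attached to the set $F_n(a)$. There are fewer than $\mathfrak c$ sets $F_n(a)$ in all, so this rules out fewer than $\mathfrak c$ parameters $t$.

The remaining points $a$, those with $F_n(a)=\{a\}$ for some $n$, are fewer than $\mathfrak c$, because distinct ones have distinct fibers. So for all but fewer than $\mathfrak c$ parameters $t$, the function $g_t$ would be injective on almost all of $A$.

Of course nestedness is false for the fibers of $g_t$. Let $o=(\frac12,\frac12,\dots)$. The point $o+\frac18(1,-4,0,0,\dots)$ agrees with $o$ under $g_{1/4}$ and not under $g_{1/2}$, and the point $o+\frac18(1,-2,0,0,\dots)$ agrees with $o$ under $g_{1/2}$ and not under $g_{1/4}$.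

We can, however, *force* nestedness by replacing fibers with smaller sets. A *continuum* is a nonempty compact connected metrizable space (one point allowed); it is *nondegenerate* if it has more than one point.

**Definition.** A continuous $g:Q\to\mathbb R$ is a *Bing map* if any two intersecting continua $C,D$ contained in the same fiber of $g$ satisfy $C\subseteq D$ or $D\subseteq C$.

The same definition makes sense on any compact metrizable domain. On $[0,1]$ the identity is a Bing map, because its fibers are points. On $[0,1]^2$ the projection $(x,y)\mapsto x$ is not: the segments $\{0\}\times[0,\frac23]$ and $\{0\}\times[\frac13,1]$ lie in one fiber, intersect, and are not nested. For the same reason no fiber of a Bing map contains an arc, since an arc contains two overlapping non-nested subarcs. So Bing maps are not given by nice formulas, and we shall obtain one by Baire category.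

Given a Bing map $g$, the plan is to replace the fibers of $g_t$ by the *components of the fibers of* $(g,g_t):Q\to\mathbb R^2$. Two such components through the same point $a$, for different $t$, are intersecting continua inside the one fiber $g^{-1}(g(a))$, so they are nested. The price is that components must be recorded by real numbers in a continuous way. Section 5 does this with five real functions, and Lemma 3 then reduces five to one.

## 4. A Bing map from a sawtooth

We shall use limits of compact sets. For nonempty compact subsets $K,L$ of a compact metric space, the Hausdorff distance is the least $r\ge0$ such that each point of either set is within $r$ of the other set. For example, $[0,1]\times\{\frac1k\}$ converges to $[0,1]\times\{0\}$. We need three facts.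

* (H1) Every sequence of nonempty compact sets has a convergent subsequence.
* (H2) If $K_k\to K$, then each $x\in K$ is a limit of some $x_k\in K_k$, and the limit of any convergent sequence of points taken from a subsequence of the $K_k$ lies in $K$.
* (H3) A limit $K$ of continua $K_k$ is a continuum. For if $K=F_0\cup F_1$ with $F_0,F_1$ disjoint, closed and nonempty, take $\delta>0$ such that the open $\delta$-neighborhoods of $F_0,F_1$ are disjoint. For large $k$ the set $K_k$ lies in their union and meets both, so $K_k$ is not connected.

**Lemma 4.** There is a Bing map $g:Q\to\mathbb R$.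

This is a theorem of Levin (Fund. Math. 151 (1996)) and of Krasinkiewicz (Bull. Polish Acad. Sci. Math. 44 (1996)). Here is a full proof.

**Step 1: countably many conditions.** The purpose is to split "not Bing" into countably many kinds of failure. Fix a countable base of $Q$. Consider the countably many quadruples $\tau=(B_0,V_0,B_1,V_1)$ with $V_0,V_1$ disjoint basic open sets and each $B_i\subseteq V_i$ the closure of a basic open set. Let $\mathcal G_\tau$ be the set of all $g\in C(Q,\mathbb R)$ such that *no* fiber of $g$ contains continua $C,D$ with
$$C\cap D\ne\emptyset,\quad C\cap B_0\ne\emptyset,\quad C\cap V_1=\emptyset,\quad D\cap B_1\ne\emptyset,\quad D\cap V_0=\emptyset. \tag{1}$$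
If $g\in\bigcap_\tau\mathcal G_\tau$, then $g$ is a Bing map. Indeed, suppose that $C,D$ are intersecting, non-nested continua in one fiber. Take $c\in C\setminus D$ and $e\in D\setminus C$. Choose disjoint basic open sets $V_0\ni c$ and $V_1\ni e$ with $V_0\cap D=\emptyset$ and $V_1\cap C=\emptyset$; then choose closures of basic open sets $B_0\ni c$ and $B_1\ni e$ with $B_0\subseteq V_0$ and $B_1\subseteq V_1$. Now (1) holds, against $g\in\mathcal G_\tau$.

The space $C(Q,\mathbb R)$ with the sup norm is complete, so by Baire's theorem it suffices to show that each $\mathcal G_\tau$ is open and dense.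

**Step 2: $\mathcal G_\tau$ is open.** We show that its complement is closed. Let $g_k\to g$ uniformly, with $g_k\notin\mathcal G_\tau$ witnessed by $C_k,D_k$ in one fiber of $g_k$. By (H1), after passing to a subsequence, $C_k\to C$ and $D_k\to D$, and by (H3) $C,D$ are continua. If $x,y\in C\cup D$, choose by (H2) $x_k,y_k\in C_k\cup D_k$ with $x_k\to x$ and $y_k\to y$. Then $g_k(x_k)=g_k(y_k)$, and uniform convergence gives $g(x)=g(y)$. So $C\cup D$ lies in one fiber of $g$. Points of $C_k\cap D_k$ subconverge to a point of $C\cap D$. Points of $C_k\cap B_0$ subconverge to a point of $C\cap B_0$, since $B_0$ is closed; similarly $D\cap B_1\ne\emptyset$. If there were $x\in C\cap V_1$, then $x=\lim x_k$ with $x_k\in C_k$, and $x_k\in V_1$ for large $k$ since $V_1$ is open, a contradiction; similarly $D\cap V_0=\emptyset$. So (1) holds for $C,D$, and $g\notin\mathcal G_\tau$.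

**Step 3: a function that measures progress from $B_0$ to $B_1$.** For density we must approximate a given $g\in C(Q,\mathbb R)$ by members of $\mathcal G_\tau$. By Urysohn's lemma choose continuous $\alpha,\beta:Q\to[0,\frac12]$ with $\alpha=0$ on $B_0$, $\alpha=\frac12$ off $V_0$, $\beta=0$ off $V_1$ and $\beta=\frac12$ on $B_1$. Put $\varphi=\alpha+\beta$, so $0\le\varphi\le1$. Since $B_0\subseteq V_0$ misses $V_1$ and $B_1\subseteq V_1$ misses $V_0$,
$$\varphi=0\text{ on }B_0,\qquad \varphi=1\text{ on }B_1,\qquad \varphi\ge\tfrac12\text{ off }V_0,\qquad \varphi\le\tfrac12\text{ off }V_1 .$$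

**Step 4: the sawtooth.** We want a function on $\mathbb R$ that climbs at a constant average rate but regularly backtracks. For $\lambda>0$ let $z:\mathbb R\to\mathbb R$ be the piecewise linear function which, for each $j\in\mathbb Z$, rises from $\frac j8$ to $\frac{j+3}8$ on the *up-leg* $[j\lambda,(j+\frac12)\lambda]$ and falls from $\frac{j+3}8$ to $\frac{j+1}8$ on the *down-leg* $[(j+\frac12)\lambda,(j+1)\lambda]$. The values at the endpoints fit together, so $z$ is well defined and continuous. Let $k=\frac1{8\lambda}$. Since $z(u+\lambda)=z(u)+\frac18$ and $k\lambda=\frac18$, the function $z(u)-ku$ is $\lambda$-periodic. On $[0,\lambda]$ we have $0\le z\le\frac38$ and $0\le ku\le\frac18$, so $|z(u)-ku|\le\frac38$ everywhere. The backtracking is bounded: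
$$u<u'\ \Longrightarrow\ z(u')-z(u)\ge-\tfrac14. \tag{2}$$
To see this, let $u\in[j\lambda,(j+1)\lambda]$, so $z(u)\le\frac{j+3}8$. Suppose first that $u'$ lies in the same period. If $u'$ is in the up-leg, then so is $u$ and $z(u')\ge z(u)$; if $u'$ is in the down-leg, then $z(u')\ge\frac{j+1}8\ge z(u)-\frac14$. If $u'$ lies in a later period $[j'\lambda,(j'+1)\lambda]$ with $j'\ge j+1$, then $z(u')\ge\frac{j'}8\ge\frac{j+1}8\ge z(u)-\frac14$.

**Step 5: the approximation.** Put $g'=(z\circ g-\varphi)/k$. Then
$$|g'-g|\le\frac{|z\circ g-kg|+|\varphi|}k\le\frac{\frac38+1}k<\frac2k=16\lambda,$$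
which is as small as we like. It remains to show $g'\in\mathcal G_\tau$.

**Step 6: $g'$ has no bad pair.** The mechanism is this. On a fiber of $g'$ the function $\varphi$ equals $z\circ g$ up to a constant. A bad pair $C,D$ would give a level of $z$ such that $z$ stays at or below it on a long stretch to the left of some point and at or above it on a long stretch to the right. The sawtooth has no such level: either the next valley drops below it or the previous peak rises above it.

Suppose that $C,D$ satisfy (1) and lie in the fiber $g'=s$. On this fiber $\varphi=z\circ g-ks$. Put $\zeta=z-ks$, so that $\varphi=\zeta\circ g$ there. The sets $J_C=g[C]$ and $J_D=g[D]$ are compact intervals. Since $C$ misses $V_1$ and meets $B_0$, we have $0\le\zeta\le\frac12$ on $J_C$ and $\zeta(p)=0$ for some $p\in J_C$. Since $D$ misses $V_0$ and meets $B_1$, we have $\frac12\le\zeta\le1$ on $J_D$ and $\zeta(r)=1$ for some $r\in J_D$. Take $x\in C\cap D$ and put $q=g(x)\in J_C\cap J_D$; then $\zeta(q)=\frac12$. Consequently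
$$z(p)=z(q)-\tfrac12,\qquad z(r)=z(q)+\tfrac12 .$$
If $r<q$, then $z(q)-z(r)=-\frac12$ would contradict (2); if $q<p$, then $z(p)-z(q)=-\frac12$ would contradict (2). So $p<q<r$. Since $[p,q]\subseteq J_C$ and $[q,r]\subseteq J_D$,
$$z\le z(q)\ \text{ on }[p,q],\qquad z\ge z(q)\ \text{ on }[q,r]. \tag{3}$$

If $q$ is interior to a down-leg, then $z<z(q)$ just to the right of $q$, against (3). Otherwise $q$ lies in a (closed) up-leg $[l,m]$. Let $[m,n]$ be the following down-leg and $[l',l]$ the preceding one. Then
$$z(m)=z(l)+\tfrac38,\qquad z(n)=z(l)+\tfrac18,\qquad z(l')=z(l)+\tfrac14 .$$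

*Looking right.* We have $z(r)=z(q)+\frac12\ge z(l)+\frac12>z(m)$, while $z\le z(m)$ on $[q,n]$. So $r>n$. Thus $n\in[q,r]$, and (3) gives $z(q)\le z(n)=z(l)+\frac18$.

*Looking left.* We have $z(p)=z(q)-\frac12\le z(m)-\frac12=z(l)-\frac18<z(l)$, while $z\ge z(l)$ on $[l',q]$. So $p<l'$. Thus $l'\in[p,q]$, and (3) gives $z(q)\ge z(l')=z(l)+\frac14$.

The two conclusions contradict each other. Hence $g'\in\mathcal G_\tau$, each $\mathcal G_\tau$ is open and dense, and the lemma is proved. $\square$

From now on **fix a Bing map** $g:Q\to\mathbb R$.

## 5. Coding components of fibers by points of $\mathbb R^5$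

We want a continuous map that has the components of the fibers of $(g,g_t)$ as its own fibers, with values in a finite-dimensional space. We recall three textbook facts.

* A compact totally disconnected metrizable space is empty or zero-dimensional.
* Hurewicz's theorem on dimension-lowering maps (Engelking, *Dimension Theory*, 1.12.4): if $\ell:Z\to Z'$ is a closed map of separable metrizable spaces and all fibers of $\ell$ have dimension at most $k$, then $\dim Z\le\dim Z'+k$.
* The Menger–Nöbeling theorem: a compact metrizable space of dimension at most $n$ embeds in $\mathbb R^{2n+1}$.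

**Lemma 5.** For every continuous $p:Q\to\mathbb R^2$ there is a continuous $E:Q\to\mathbb R^5$ such that $E(x)=E(y)$ if and only if $x,y$ lie in the same component of a fiber of $p$.

Two examples show what is meant. If $p(x)=(x_0,x_1)$, the fibers are connected, and $E(x)=(x_0,x_1,0,0,0)$ works. If $p(x)=((x_0-\frac12)^2,0)$, the fiber over $(s,0)$ with $0<s\le\frac14$ has the two components $x_0=\frac12\pm\sqrt s$, and the fiber over $(0,0)$ is the connected set $x_0=\frac12$. So $E(x)=(x_0,0,0,0,0)$ works.

**Proof.** *Step 1: the quotient.* The purpose is to collapse every component to a point and stay among compact metrizable spaces. Write $x\sim y$ if $x,y$ lie in the same component of a fiber of $p$. This is an equivalence relation. Components of compact sets are continua, so $x\sim y$ if and only if some continuum on which $p$ is constant contains both. The relation is closed in $Q^2$: if $(x_k,y_k)\to(x,y)$ with $x_k,y_k\in K_k$, where $K_k$ is a continuum on which $p$ is constant, pass to a subsequence with $K_k\to K$. By (H2) and (H3), $K$ is a continuum containing $x$ and $y$, and $p$ is constant on $K$ by continuity. A quotient of a compact Hausdorff space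 by a closed equivalence relation is compact Hausdorff, and a Hausdorff continuous image of a compact metrizable space is metrizable. So $Q'=Q/{\sim}$ is compact metrizable. Let $\pi:Q\to Q'$ be the quotient map. It is closed, and its fibers are connected. Since $p$ is constant on classes, $p=\ell\circ\pi$ with $\ell:Q'\to\mathbb R^2$ continuous.

*Step 2: the fibers of $\ell$ are totally disconnected.* The purpose is to bound the dimension of the fibers. Let $K$ be a continuum in a fiber of $\ell$. We claim that $\pi^{-1}[K]$ is connected. Suppose $\pi^{-1}[K]=F_0\cup F_1$ with $F_0,F_1$ disjoint, closed and nonempty. Each fiber of $\pi$ over a point of $K$ is connected, so it lies in $F_0$ or in $F_1$. Hence $\pi[F_0]$ and $\pi[F_1]$ are disjoint. They are closed and nonempty and cover $K$, contradicting connectedness of $K$. So $\pi^{-1}[K]$ is connected. It lies in a fiber of $p$, hence in one component of that fiber, that is, in one class of $\sim$. Therefore $K$ is a point. The fibers of $\ell$ are compact with no nondegenerate subcontinuum, so their components are points and they are totally disconnected.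

*Step 3: dimension.* The fibers of $\ell$ are empty or zero-dimensional, and $\ell$ is closed because $Q'$ is compact. Hurewicz's theorem gives $\dim Q'\le2+0=2$. By the Menger–Nöbeling theorem there is an embedding $e:Q'\to\mathbb R^5$. Put $E=e\circ\pi$. $\square$

For $t\in T$ let $E_t:Q\to\mathbb R^5$ be a map as in Lemma 5 for $p=(g,g_t)$. Note that
$$E_t(x)=E_t(y)\ \Longrightarrow\ g_t(x)=g_t(y). \tag{4}$$

## 6. All but fewer than $\mathfrak c$ parameters keep $A$ large

The argument of Section 3 can now be carried out honestly.

**Lemma 6.** Let $A\subseteq Q$ with $|A|=\mathfrak c$. Then $\mathrm{Bad}(A)=\{t\in T:|E_t[A]|<\mathfrak c\}$ has cardinality less than $\mathfrak c$.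

**Proof.** If $\mathrm{Bad}(A)$ is finite, we are done. Otherwise choose distinct $t_0,t_1,\dots\in\mathrm{Bad}(A)$.

**Step 1: few components.** We count the sets that infinitely many bad parameters produce. For $a\in A$ let $C_n(a)$ be the component containing $a$ of the fiber of $(g,g_{t_n})$ through $a$. Let $\mathcal C_n=\{C_n(a):a\in A\}$ and $\mathcal C=\bigcup_n\mathcal C_n$. By the defining property of $E_{t_n}$, $|\mathcal C_n|=|E_{t_n}[A]|<\mathfrak c$. Since $\mathrm{cf}(\mathfrak c)>\omega$, $|\mathcal C|<\mathfrak c$.

**Step 2: remove the points that are already isolated.** We must set aside the points for which some $C_n(a)$ carries no information. Let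
$$A^*=\{a\in A:C_n(a)=\{a\}\text{ for some }n\}.$$
The map $a\mapsto\{a\}$ is an injection of $A^*$ into $\mathcal C$, so $|A^*|<\mathfrak c$ and $|A\setminus A^*|=\mathfrak c$.

**Step 3: the exceptional parameters.** For every nondegenerate $C\in\mathcal C$ we record the parameters $t$ for which $g_t$ could be constant on $C$. Pick $x_C\ne y_C$ in $C$, and let
$$S=\bigcup\{\{t\in T:g_t(x_C)=g_t(y_C)\}:C\in\mathcal C\text{ nondegenerate}\}.$$
Each set in this union is finite by Lemma 2, so $|S|\le|\mathcal C|\cdot\omega<\mathfrak c$.

**Step 4: if $t\in T\setminus S$, then $E_t$ is injective on $A\setminus A^*$.** This is where nestedness is used. Let $a\in A\setminus A^*$, and let $D$ be the component containing $a$ of the fiber of $(g,g_t)$ through $a$. It suffices to show $D=\{a\}$, because $E_t(b)=E_t(a)$ means $b\in D$. Suppose $D\ne\{a\}$. For every $n$, both $D$ and $C_n(a)$ are continua that contain $a$ and lie in the fiber $g^{-1}(g(a))$. As $g$ is a Bing map, they are nested.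

* If $D\subseteq C_n(a)$ for all $n$, take $y\in D\setminus\{a\}$. Then $g_{t_n}(y)=g_{t_n}(a)$ for all $n$. The $t_n$ are infinitely many elements of $T$, so this contradicts Lemma 2.
* Otherwise $D\not\subseteq C_n(a)$ for some $n$, and so $C_n(a)\subseteq D$. Put $C=C_n(a)$. Since $a\notin A^*$, $C$ is a nondegenerate member of $\mathcal C$. The function $g_t$ is constant on $D\supseteq C$, so $g_t(x_C)=g_t(y_C)$ and $t\in S$, a contradiction.

**Step 5: conclusion.** For $t\in T\setminus S$ we get $|E_t[A]|\ge|A\setminus A^*|=\mathfrak c$, so $t\notin\mathrm{Bad}(A)$. Thus $\mathrm{Bad}(A)\subseteq S$ and $|\mathrm{Bad}(A)|<\mathfrak c$. $\square$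

## 7. One function for fewer than $\mathrm{cf}(\mathfrak c)$ sets

**Proof of Theorem 2.**

**Step 1: move everything into $Q$.** Always $|f[A_i]|\le\min(|A_i|,\mathfrak c)$. So we may replace every $A_i$ with $|A_i|>\mathfrak c$ by a subset of size $\mathfrak c$: if $f$ takes $\mathfrak c$ values on the subset, it takes exactly $\mathfrak c$ values on $A_i$. Assume therefore that $|A_i|\le\mathfrak c$ for all $i$. Since $|I|<\mathrm{cf}(\mathfrak c)\le\mathfrak c$, the set $A=\bigcup_iA_i$ has size at most $\mathfrak c$. If $A=\emptyset$, take $f=0$. Otherwise let $Y$ be the closure of $A$ in $X$, let $h:Y\to Q$ be the continuous injection of Lemma 1, and put $A_i'=h[A_i]$. Then $|A_i'|=|A_i|$.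

**Step 2: choose $t$.** We want $E_t$ to keep every $A_i'$ large. If $|A_i|=\mathfrak c$, let $T_i=\mathrm{Bad}(A_i')$; then $|T_i|<\mathfrak c$ by Lemma 6. If $|A_i|<\mathfrak c$, let $T_i$ be the set of $t\in T$ for which $g_t$ is not injective on $A_i'$; by Lemma 2, $|T_i|\le|A_i|^2\cdot\omega<\mathfrak c$. Since $|I|<\mathrm{cf}(\mathfrak c)$, we have $|\bigcup_iT_i|<\mathfrak c=|T|$. Pick $t\in T\setminus\bigcup_iT_i$. If $|A_i|=\mathfrak c$, then $|E_t[A_i']|=\mathfrak c$. If $|A_i|<\mathfrak c$, then $E_t$ is injective on $A_i'$ by (4).

**Step 3: choose $u$.** We pass from $\mathbb R^5$ to $\mathbb R$. If $|A_i|=\mathfrak c$, then by Lemma 3(ii), applied to $W=E_t[A_i']$, at most four $u$ satisfy $|\lambda_u[E_t[A_i']]|<\mathfrak c$. If $|A_i|<\mathfrak c$, then by Lemma 3(i) each pair of distinct points of $E_t[A_i']$ excludes at most four $u$, so fewer than $\mathfrak c$ values of $u$ make $\lambda_u$ non-injective on $E_t[A_i']$. As $|I|<\mathrm{cf}(\mathfrak c)$, fewer than $\mathfrak c$ values of $u$ are excluded altogether. Pick $u\in\mathbb R$ not excluded.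

**Step 4: extend to $X$.** The function $F=\lambda_u\circ E_t:Q\to\mathbb R$ is continuous, and bounded because $Q$ is compact. So $F\circ h:Y\to\mathbb R$ is continuous and bounded. By Tietze's theorem it extends to a bounded continuous $f:X\to\mathbb R$. Since $f[A_i]=F[A_i']$, we have $|f[A_i]|=|A_i|$ for all $i$. If $|A_i|<\mathfrak c$, then $h$ is injective on $A_i$, $E_t$ is injective on $A_i'$ and $\lambda_u$ is injective on $E_t[A_i']$, so $f|A_i$ is injective. $\blacksquare$

Theorem 1 follows by taking a single set. So if $X$ is metrizable, $A\subseteq X$ and $|A|\le\mathfrak c$, some continuous $f:X\to\mathbb R$ has $|f[A]|=|A|$, and it never happens that $|f[A]|<|A|\le\mathfrak c$ for all continuous $f$. This is a theorem of ZFC, hence of ZFC $+\neg CH$: **alternative (b)** holds.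

## 8. Exact values, the number of sets, and non-metrizable spaces

**Exact value.** For every metrizable $X$ and every $A\subseteq X$ of any cardinality,
$$\max\{|f[A]|:f\in C(X,\mathbb R)\}=\min(|A|,\mathfrak c),$$
and the maximum is attained by a bounded function. The bound $\le$ is trivial, and Theorem 2 for the single set $A$ attains it. In particular, if $f[A]$ is countable (of size at most $\omega$) for every continuous $f:X\to\mathbb R$, then $\min(|A|,\mathfrak c)\le\omega$, so $A$ is countable. That statement is a known result which may be assumed in the question; it was not needed, and it comes out as a consequence.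

**Injectivity.** If $|A|<\mathfrak c$, some $f\in C(X,\mathbb R)$ is injective on $A$. For $|A|=\mathfrak c$ this fails, as we saw in Section 2 with $X=A=[0,1]^2$.

**The number of sets.** In Theorem 2 the hypothesis $|I|<\mathrm{cf}(\mathfrak c)$ cannot be replaced by $|I|\le\mathfrak c$. Let $X=[0,1]^2$. We claim that every continuous $f:X\to\mathbb R$ has a fiber $A_f$ of size $\mathfrak c$. If $f$ is constant, this is trivial. Otherwise its range is a nondegenerate interval; let $c$ be an interior point of it. The closed set $f^{-1}(c)$ separates the square into the nonempty open sets $\{f<c\}$ and $\{f>c\}$.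

Now a countable set $N$ cannot separate the square. Given distinct $x,y\in X\setminus N$, the perpendicular bisector of the segment $xy$ meets the square in a nondegenerate segment $L$: the midpoint of $xy$ is in $L$, and if that midpoint lies on the boundary of the square, then $xy$ lies in one edge and the bisector enters the interior. For $w\in L$ consider the path that goes straight from $x$ to $w$ and straight from $w$ to $y$. For different $w$ these paths meet only in $x$ and $y$. There are uncountably many of them, so one misses $N$. Hence $X\setminus N$ is path connected.

So $f^{-1}(c)$ is uncountable, and an uncountable closed subset of the square has size $\mathfrak c$. There are $\mathfrak c$ continuous functions on the square, since each is determined by its values on a countable dense set. Thus $(A_f)_f$ is a family of $\mathfrak c$ sets of size $\mathfrak c$, and every continuous function is constant on at least one of them. Consequently the range of $|I|$ in Theorem 2 is optimal when $\mathfrak c$ is regular. For singular $\mathfrak c$, families with $\mathrm{cf}(\mathfrak c)\le|I|<\mathfrak c$ are not settled here.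

**Beyond metrizable spaces.** Let $X$ be any topological space and $A\subseteq X$. Then some $f\in C(X,\mathbb R)$ has $|f[A]|=\min(|A|,\mathfrak c)$ if and only if some continuous map $h$ of $X$ into a metrizable space $M$ has $|h[A]|\ge\min(|A|,\mathfrak c)$. For "only if", take $h=f$ and $M=\mathbb R$. For "if", apply the exact-value statement to $h[A]\subseteq M$: there is a continuous $f_0:M\to\mathbb R$ with
$$|f_0[h[A]]|=\min(|h[A]|,\mathfrak c)\ge\min(|A|,\mathfrak c),$$
and $f=f_0\circ h$ works, because $|f[A]|\le\min(|A|,\mathfrak c)$ always. In particular, Theorem 1 holds for all submetrizable spaces, that is, spaces with a coarser metrizable topology, such as the Sorgenfrey line, whose topology refines the usual one of $\mathbb R$: take $h$ to be the identity map onto $X$ with the coarser topology.
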